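# Generic invariants on $(\mathfrak g_1^e)^*$ and lattices in a twisted loop algebra

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$. An involution is an automorphism $\sigma$ with $\sigma^2=1$; no argument below uses $\sigma\ne 1$, and small examples with $\sigma=1$ will be useful.

## 1. A curve through a nilpotent element and the lattice it carries

Let $\mathfrak g$ be semisimple of rank $l$ with Killing form $\kappa$, let $\sigma$ be an involution of $\mathfrak g$, and let $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_1$ be the decomposition into the $(+1)$- and $(-1)$-eigenspaces. Then $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$ (indices mod $2$), $\mathfrak g_0\perp\mathfrak g_1$, and $\kappa$ is nondegenerate on each $\mathfrak g_i$. Let $e\in\mathfrak g_0$ be nilpotent.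

**Definition (twisted loop algebra).** Put $E=\Bbbk((s))$, $u=s^2$, $F=\Bbbk((u))$, $\mathfrak g(E)=\mathfrak g((s))$, and
$$\theta(z)(s)=\sigma(z(-s))\qquad(z\in\mathfrak g(E)).$$
The twisted loop algebra is $\mathfrak L=\mathfrak g((s))^\theta$. For $j\in\mathbb Z$ put $\mathfrak P_j=(s^j\mathfrak g[[s]])^\theta$, and $\mathfrak P=\mathfrak P_0$, $\Gamma=e+\mathfrak P_1$.

If $z=\sum s^iz_i$, then $\theta z=z$ means $\sigma z_i=(-1)^iz_i$. So $\mathfrak L$ consists of the series with $z_i\in\mathfrak g_{i\bmod 2}$; moreover $\mathfrak P_j=\prod_{i\ge j}s^i\mathfrak g_{i\bmod2}$ and $\mathfrak P=\mathfrak g_0\oplus\mathfrak P_1$. An element of $\Gamma$ is a formal curve $\gamma=e+sy+\cdots$ through $e$ with $y\in\mathfrak g_1$ and $\gamma(-s)=\sigma(\gamma(s))$.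

Let $\operatorname{disc}(x)$ be the coefficient of $\tau^l$ in $\det(\tau-\operatorname{ad}x)$. Over any field of characteristic $0$, $\operatorname{disc}(x)\neq0$ if and only if $x$ is regular semisimple, and then the centralizer of $x$ is a Cartan subalgebra.

**Definition (the lattice $L$ and its reduction $W$).** Let $\gamma\in\Gamma$ with $\operatorname{disc}(\gamma)\ne0$. Put
$$L=\mathfrak g(E)^\gamma\cap\mathfrak g[[s]],\qquad W=L/sL .$$

Here $\mathfrak g(E)^\gamma$ is a commutative $l$-dimensional $E$-space, so $L$ is a free $\Bbbk[[s]]$-module of rank $l$. Since $L\cap s\mathfrak g[[s]]=sL$, evaluation at $s=0$ embeds $W$ in $\mathfrak g$; it is an $l$-dimensional commutative subspace of $\mathfrak g^e$. As $\theta\gamma=\gamma$, the lattice $L$ is $\theta$-stable, and $(\theta X)(0)=\sigma(X(0))$. So $W$ is $\sigma$-stable: $W=W_0\oplus W_1$ with $W_i\subset\mathfrak g_i$. Put $w_i=\dim W_i$, so $w_0+w_1=l$.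

**Example 1 (running).** Let $\mathfrak g=\mathfrak{sl}_3$, $\sigma=\operatorname{Ad}\operatorname{diag}(1,1,-1)$, $e=E_{12}$. Then $\mathfrak g_0\cong\mathfrak{gl}_2$ and $\mathfrak g_1=\langle E_{13},E_{23},E_{31},E_{32}\rangle$. Take $\gamma=E_{12}+s(E_{23}+E_{31})$. On the standard basis $\gamma$ acts by $e_2\mapsto e_1\mapsto se_3$ and $e_3\mapsto se_2$, so
$$\gamma^2=s(E_{13}+E_{32})+s^2E_{21},\qquad \gamma^3=s^2\cdot 1 .$$
The eigenvalues of $\gamma$ are the three cube roots of $s^2$, so $\operatorname{disc}(\gamma)\neq0$. Both $\gamma$ and $s^{-1}\gamma^2=E_{13}+E_{32}+sE_{21}$ lie in $L$, and their values $E_{12}$, $E_{13}+E_{32}$ at $s=0$ are independent, so they form a basis of $L$. Hence $W_0=\langle E_{12}\rangle$, $W_1=\langle E_{13}+E_{32}\rangle$, $w_0=w_1=1$.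

What the construction is for: the centralizer $\mathfrak g_0^e$ acts on $\mathfrak g_1^e$, and we want to bound by $l$ the number of independent rational invariants of this action on the dual space. We shall see that for a well chosen $\gamma$ this number is exactly $w_1=\dim W_1$. As $w_1\le l$ by construction, the bound follows.

## 2. The number $m(e)$, the theorem, and four computations

Let now $G$ be a connected reductive group over $\Bbbk$ with Lie algebra $\mathfrak g$, and $\sigma$ an involution of $G$ and of $\mathfrak g$. Let $\mathcal N$ be the nilpotent cone, $G_0\subset G$ the connected subgroup with Lie algebra $\mathfrak g_0$, and $e\in\mathfrak g_0\cap\mathcal N$. Let $\mathfrak g_i^e$ be the centralizer of $e$ in $\mathfrak g_i$, and $G_0^e\subset G_0$ the connected subgroup with Lie algebra $\mathfrak g_0^e$. It acts on $\mathfrak g_1^e$ and on $(\mathfrak g_1^e)^*$. Put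
$$m(e)=\operatorname{trdeg}\Bbbk((\mathfrak g_1^e)^*)^{G_0^e}.$$
The question, from Dmitri I. Panyushev, "Commuting involutions of Lie algebras, commuting varieties, and simple Jordan algebras", arXiv:1210.3785 (2012), is whether $m(e)\le\operatorname{rk}\mathfrak g$ for all $e\in\mathfrak g_0\cap\mathcal N$. The answer is yes, in a sharper form. Fix a nondegenerate $G$- and $\sigma$-invariant symmetric form on $\mathfrak g$, write $dF(x)\in\mathfrak g$ for the gradient of $F\in\Bbbk[\mathfrak g]$ at $x$, and put
$$d_0(e)=\dim\operatorname{span}\{dF(e):F\in\Bbbk[\mathfrak g]^G,\ F\circ\sigma=F\}.$$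
This is also the dimension of the span of the differentials in $\mathfrak g^*$, so it does not depend on the form.

**Theorem A.** Let $e\in\mathfrak g_0\cap\mathcal N$.

1. $m(e)\le\operatorname{rk}\mathfrak g-d_0(e)\le\operatorname{rk}\mathfrak g$. In particular $m(e)\le\operatorname{rk}\mathfrak g-1$ if $e\ne0$.
2. $m(e)=\operatorname{rk}\mathfrak g$ if and only if $e=0$ and $\mathfrak g_1$ contains a Cartan subalgebra of $\mathfrak g$. The bound $\operatorname{rk}\mathfrak g-1$ for $e\neq0$ is attained in every rank $\ge2$. If $e$ is regular in $\mathfrak g$, then $m(e)=\operatorname{rk}\mathfrak g-d_0(e)$.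
3. If $\xi\in(\mathfrak g_1^e)^*$ and $\dim\mathfrak g_0^e\cdot\xi$ is maximal, then $\{x\in\mathfrak g_1^e:\xi([x,\mathfrak g_0^e])=0\}$, which has dimension $m(e)$, is a commutative subspace.
4. For $\mathfrak g=\mathfrak h\oplus\mathfrak h$ and $\sigma$ the swap, $m(e)=\operatorname{ind}\mathfrak h^e=\operatorname{rk}\mathfrak h$ (Elashvili's conjecture; it is not used as an input).

In part 4 a nilpotent element of $\mathfrak g_0$ is a pair $(e,e)$ with $e\in\mathfrak h$ nilpotent. The index $\operatorname{ind}\mathfrak a$ of a Lie algebra $\mathfrak a$ is $\dim\mathfrak a$ minus the maximal rank of the forms $(a,b)\mapsto\xi([a,b])$, $\xi\in\mathfrak a^*$.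

**From invariants to a matrix rank.** Rosenlicht's theorem says that for an algebraic group acting on an irreducible variety $Z$, the transcendence degree of the field of invariant rational functions is $\dim Z$ minus the maximal orbit dimension. The tangent space at $\xi$ to the orbit of $\xi\in(\mathfrak g_1^e)^*$ is $\mathfrak g_0^e\cdot\xi$, and $(a\cdot\xi)(b)=-\xi([a,b])$. So with
$$\beta_\xi:\mathfrak g_0^e\times\mathfrak g_1^e\to\Bbbk,\qquad\beta_\xi(a,b)=\xi([a,b]),$$
we have $m(e)=\dim\mathfrak g_1^e-\max_\xi\operatorname{rank}\beta_\xi$. The space in part 3 is the right kernel of $\beta_\xi$.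

**Four small cases.**

(a) $\mathfrak g=\mathfrak{sl}_2$, $\sigma(x)=-x^T$, $e=0$. Here $\mathfrak g_0$ is spanned by $a=E_{12}-E_{21}$ and $\mathfrak g_1$ by $H=E_{11}-E_{22}$, $S=E_{12}+E_{21}$, with $[a,H]=-2S$, $[a,S]=2H$. So $\beta_\xi$ has rank $1$ for $\xi\neq0$, and $m(0)=2-1=1=\operatorname{rk}\mathfrak g$.

(b) Example 1: $\mathfrak g_0^e=\langle E_{12},\delta\rangle$ with $\delta=\operatorname{diag}(1,1,-2)$. Since $[E_{12},E_{23}]=E_{13}$ and $[E_{12},E_{31}]=-E_{32}$, we have $\mathfrak g_1^e=\langle E_{13},E_{32}\rangle$. Here $E_{12}$ acts by zero and $[\delta,E_{13}]=3E_{13}$, $[\delta,E_{32}]=-3E_{32}$. So the generic rank is $1$ and $m(e)=1$. The involution is inner, so all invariants are $\sigma$-invariant. The gradients of $\operatorname{tr}x^2$ and $\operatorname{tr}x^3$ are proportional to $x$ and to the traceless part of $x^2$. As $e^2=0$, $d_0(e)=1$, and part 1 reads $1\le2-1$. Also $m(e)=w_1$ with the $w_1$ of Example 1.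

(c) $\mathfrak g=\mathfrak{sl}_3$, $\sigma(x)=-x^T$, $e$ a regular nilpotent element of $\mathfrak{so}_3$. Then $e$ is regular in $\mathfrak{sl}_3$, because $\Bbbk^3$ is an irreducible module for a principal $\mathfrak{sl}_2$ of $\mathfrak{so}_3$. So $\mathfrak g^e=\langle e,e^2\rangle$. From $e^T=-e$ we get $\sigma(e^2)=-(e^T)^2=-e^2$, so $\mathfrak g_1^e=\langle e^2\rangle$, $\beta_\xi=0$ and $m(e)=1$.

(d) $\mathfrak g=\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ with the swap and a nonzero nilpotent $(e,e)$: $\mathfrak{sl}_2^e=\langle e\rangle$ is commutative, so $m=1=\operatorname{rk}\mathfrak{sl}_2$.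

## 3. Semisimple $\mathfrak g$, uncountable $\Bbbk$, and functionals written as $\kappa(y,\cdot)$

**Step 1 (why we may enlarge $\Bbbk$).** We shall need a counting argument over an uncountable field. The maximal rank of $\beta_\xi$ is the rank of a matrix of linear forms over its field of rational functions, so it does not change when $\Bbbk$ is replaced by a larger algebraically closed field. The rank of $\mathfrak g$ does not change either. As $G$ is connected, $\Bbbk[\mathfrak g]^G$ is the algebra of $\mathfrak g$-invariants, and in each degree the $\sigma$-invariant $\mathfrak g$-invariants are the solutions of linear equations over $\Bbbk$. So $d_0(e)$ does not change. From now on, in the proof of part 1, $\Bbbk$ is uncountable.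

**Step 2 (removing the center).** This step reduces part 1 to semisimple $\mathfrak g$. Write $\mathfrak g=\mathfrak z\oplus\mathfrak g'$ with $\mathfrak z$ the center and $\mathfrak g'=[\mathfrak g,\mathfrak g]$. Both are $\sigma$-stable, orthogonal for the chosen form, and $e\in\mathfrak g'$. Then $\mathfrak g_i^e=\mathfrak z_i\oplus\mathfrak g_i'^{\,e}$, and $\beta_\xi$ vanishes when one argument lies in $\mathfrak z$ and depends only on $\xi|_{\mathfrak g_1'^{\,e}}$. Hence $m(e)=\dim\mathfrak z_1+m'(e)$, where $m'$ is computed in $\mathfrak g'$.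

Next, $d_0(e)=\dim\mathfrak z_0+d_0'(e)$. A $\sigma$-invariant $F\in\Bbbk[\mathfrak g]^G=\Bbbk[\mathfrak z]\otimes\Bbbk[\mathfrak g']^{G}$ is a sum of products $AB$ with $A\circ\sigma=\epsilon A$, $B\circ\sigma=\epsilon B$, $\epsilon=\pm1$, and
$$d(AB)(e)=A(0)\,dB(e)+B(e)\,dA(0).$$
If $\epsilon=-1$, then $A(0)=-A(0)=0$ and $B(e)=B(\sigma e)=-B(e)=0$, so the product contributes $0$. If $\epsilon=1$, then $dA(0)\in\mathfrak z_0$ and $dB(e)$ is one of the vectors defining $d_0'(e)$. Taking $B=1$ and $A$ a $\sigma$-invariant linear form, or $A=1$, we see that all of $\mathfrak z_0$ and all the vectors defining $d'_0(e)$ occur.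

Since $\operatorname{rk}\mathfrak g=\dim\mathfrak z_0+\dim\mathfrak z_1+\operatorname{rk}\mathfrak g'$, part 1 for $\mathfrak g$ follows from part 1 for $\mathfrak g'$ (it is trivial if $\mathfrak g'=0$). So let $\mathfrak g$ be semisimple and nonzero. As $m(e)$ and $d_0(e)$ depend only on Lie algebras, we take $G=\operatorname{Aut}(\mathfrak g)^\circ$ and $G_0=(G^\sigma)^\circ$. We use the Killing form $\kappa$, and $l=\operatorname{rk}\mathfrak g$.

**Step 3 (generators adapted to $\sigma$).** We recall Kostant's theorems: $\Bbbk[\mathfrak g]^G=\Bbbk[F_1,\dots,F_l]$ with homogeneous $F_i$; the gradients $dF_1(x),\dots,dF_l(x)$ are independent if and only if $x$ is regular, i.e. $\dim\mathfrak g^x=l$; the non-regular elements form a closed set of codimension $3$. Since $\sigma$ acts on the graded algebra of invariants, a graded $\sigma$-stable complement to the decomposable invariants exists and $\sigma$ is diagonalizable on it. So we may choose $F_i\circ\sigma=\varepsilon_iF_i$ with $\varepsilon_i=\pm1$. For $F\in\Bbbk[\mathfrak g]^G$,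 differentiating $F(gx)=F(x)$ gives $dF(gx)=g\,dF(x)$ and $[x,dF(x)]=0$. Differentiating $F_i(\sigma x)=\varepsilon_iF_i(x)$ gives $\kappa(dF_i(\sigma x),\sigma a)=\varepsilon_i\kappa(dF_i(x),a)$, that is
$$dF_i(\sigma x)=\varepsilon_i\,\sigma\,dF_i(x).$$

**Step 4 (the space $\mathfrak q(y)$).** This step rewrites $m(e)$ in terms of $y\in\mathfrak g_1$, which will be the first-order term of $\gamma$. For $y\in\mathfrak g_1$ let $\xi=\kappa(y,\cdot)|_{\mathfrak g^e}$. It vanishes on $\mathfrak g_0^e$, and every element of $(\mathfrak g_1^e)^*$ arises this way because $\kappa|_{\mathfrak g_1}$ is nondegenerate. Put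
$$\mathfrak q(y)=\{x\in\mathfrak g^e:\xi([x,\mathfrak g^e])=0\}=\{x\in\mathfrak g^e:[y,x]\in[e,\mathfrak g]\};$$
the second description holds since $\kappa(y,[x,a])=\kappa([y,x],a)$ and $(\mathfrak g^e)^\perp=[e,\mathfrak g]$. The form $\xi([\cdot,\cdot])$ on $\mathfrak g^e$ vanishes on $\mathfrak g_0^e\times\mathfrak g_0^e$ and on $\mathfrak g_1^e\times\mathfrak g_1^e$, because the brackets lie in $\mathfrak g_0^e$. So $\mathfrak q(y)=\mathfrak q_0\oplus\mathfrak q_1$, where $\mathfrak q_0\subset\mathfrak g_0^e$ and $\mathfrak q_1\subset\mathfrak g_1^e$ are the left and right kernels of $\beta_\xi$. Hence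
$$m(e)=\min_{y\in\mathfrak g_1}\dim\mathfrak q_1(y),\qquad\dim\mathfrak q_1-\dim\mathfrak q_0=\dim\mathfrak g_1^e-\dim\mathfrak g_0^e.\tag{1}$$

## 4. Elementary divisors of $\operatorname{ad}\gamma$

Let $\gamma=e+sy+\cdots\in\Gamma$ with $\operatorname{disc}(\gamma)\neq0$, and $L$, $W$ as in Section 1.

**Reduction gives a bound in the wrong direction.** The first thing to try is to reduce $L$ modulo $s$. If $X=x+sz+\cdots\in L$, the coefficients of $s^0$ and $s^1$ in $[\gamma,X]=0$ are $[e,x]=0$ and $[e,z]+[y,x]=0$. So $x\in\mathfrak q(y)$, and $W\subset\mathfrak q(y)$, $W_1\subset\mathfrak q_1(y)$. This gives $\dim\mathfrak q_1(y)\ge w_1$, a lower bound, and we need an upper bound. To reverse it one would have to lift every $x\in\mathfrak q(y)$ to $L$. But $x\in\mathfrak q(y)$ only says that $x$ lifts to an $X$ with $[\gamma,X]\in s^2\mathfrak g[[s]]$, and the next order may be obstructed. The obstruction is real: for $\mathfrak g=\mathfrak{sl}_2$, $\sigma=1$, $e=0$ every $\gamma\in\Gamma$ lies in $u\mathfrak g[[u]]$, so $y=0$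 and $\mathfrak q(y)=\mathfrak g$ has dimension $3$, while $\dim W=1$. We therefore measure the obstruction numerically, by comparing $L$ with a sublattice.

**Definition.** Put $J=\bigoplus_{i=1}^l\Bbbk[[s]]\,dF_i(\gamma)$, $v=\dim_\Bbbk L/J$, $v_+=v_+(\gamma)=\dim(L/J)^\theta=\dim L^\theta/J^\theta$, and $j_0=\#\{i:\varepsilon_i=1\}$.

The $dF_i(\gamma)$ lie in $\mathfrak g[[s]]$, commute with $\gamma$, and are independent over $E$ because $\gamma$ is regular (Kostant's theorem over an algebraic closure of $E$). So $J\subset L$ has full rank and $v<\infty$. From $\gamma(-s)=\sigma\gamma(s)$ we get $\theta(dF_i(\gamma))(s)=\sigma\,dF_i(\sigma\gamma(s))=\varepsilon_i\,dF_i(\gamma)(s)$, so $J$ is $\theta$-stable. Taking $\theta$-invariants is exact, which gives the last description of $v_+$.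

In Example 1, $J$ has basis $\gamma,\gamma^2$, so $L/J$ is spanned by the class of $s^{-1}\gamma^2$, on which $\theta=-1$: $v=1$, $v_+=0$.

**Lemma 1.** $v=2v_+-w_0+j_0$.

*Proof.* Multiplication by $s$ anticommutes with $\theta$, so $\operatorname{tr}(\theta|sL/sJ)=-\operatorname{tr}(\theta|L/J)$. Compute $\operatorname{tr}(\theta|L/sJ)$ through $sJ\subset J\subset L$ and through $sJ\subset sL\subset L$:
$$\operatorname{tr}(\theta|L/J)+\operatorname{tr}(\theta|J/sJ)=\operatorname{tr}(\theta|L/sL)-\operatorname{tr}(\theta|L/J).$$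
Here $\operatorname{tr}(\theta|J/sJ)=j_0-(l-j_0)$ and $\operatorname{tr}(\theta|L/sL)=w_0-(l-w_0)$. So $2\operatorname{tr}(\theta|L/J)=2(w_0-j_0)$. Since $\operatorname{tr}(\theta|L/J)=v_+-(v-v_+)$, we get $2v_+-v=w_0-j_0$. $\square$

**Lemma 2.** $v\ge\frac12(\dim\mathfrak g^e-l)+\frac12(\dim\mathfrak q(y)-l)$.

*Proof.* *Two descriptions of one polynomial map.* Let $2b=\dim\mathfrak g-l$ and let $\pi_x(a,c)=\kappa(x,[a,c])=\kappa([x,a],c)$, an alternating form with kernel $\mathfrak g^x$. Identify $\Lambda^{2b}\mathfrak g^*\cong\Lambda^l\mathfrak g$ by a volume form. For regular $x$ the form $\pi_x$ has rank $2b$, so $\pi_x^b/b!\ne0$ corresponds to a nonzero element of the line $\Lambda^l(\mathfrak g^x)$. By Kostant, $dF_1(x)\wedge\dots\wedge dF_l(x)$ is also a nonzero element of this line. The ratio of the two is a regular, nowhere zero function on the set of regular elements, whose complement has codimension $\ge2$. So it and its inverse extend to polynomials, and it is a nonzero constant. Thus $\pi_x^b/b!$ and $dF_1\wedge\dots\wedge dF_l(x)$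 are proportional as polynomial maps $\mathfrak g\to\Lambda^l\mathfrak g$, and we may substitute $x=\gamma$.

*Elementary divisors.* An alternating form over a principal ideal domain has a normal form. Over $\Bbbk[[s]]$ one sees it by choosing $p,p'$ with $\pi(p,p')$ of minimal order; all values of $\pi$ are divisible by this one, so $p,p'$ span an orthogonal direct summand, and one repeats on the complement. So $\mathfrak g[[s]]$ has a basis $r_1,\dots,r_l$, $p_j,p_j'$ ($1\le j\le b$) with $r_1,\dots,r_l$ a basis of the kernel $L$ of $\pi_\gamma$ and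
$$\pi_\gamma=\sum_js^{k_j}p_j^*\wedge p_j'^*,\qquad k_j\ge0 .$$
Up to units of $\Bbbk[[s]]$, $\pi_\gamma^b/b!$ corresponds to $s^{\sum k_j}r_1\wedge\dots\wedge r_l$, while $dF_1\wedge\dots\wedge dF_l(\gamma)$ is $s^{v}r_1\wedge\dots\wedge r_l$, since $v=\dim L/J$ is the order of the determinant of $J\subset L$. Hence $v=\sum_jk_j$.

*Reading off dimensions.* Modulo $s$ we get $\dim\mathfrak g-\dim\mathfrak g^e=\operatorname{rank}\pi_e=2\#\{k_j=0\}$, so $\#\{k_j\ge1\}=\frac12(\dim\mathfrak g^e-l)$. Next, $x\in\mathfrak q(y)$ if and only if there is $z$ with $[e,x]=0$, $[e,z]+[y,x]=0$, i.e. $x=X(0)$ for some $X\in\mathfrak g[[s]]$ with $[\gamma,X]\in s^2\mathfrak g[[s]]$, i.e. with $\pi_\gamma(X,\mathfrak g[[s]])\subset s^2\Bbbk[[s]]$. In the basis above this says that each $p_j$- or $p_j'$-coordinate $c$ of $X$ satisfies $s^{k_j}c\in s^2\Bbbk[[s]]$. Then $c(0)$ is arbitrary if $k_j\ge2$ and is $0$ otherwise; the $r_i$-coordinates are free. So $\dim\mathfrak q(y)=l+2\#\{k_j\ge2\}$. Finally $\sum k_j\ge\#\{k_j\ge1\}+\#\{k_j\ge2\}$.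 $\square$

By (1), $\dim\mathfrak g^e+\dim\mathfrak q(y)=2\dim\mathfrak g_0^e+2\dim\mathfrak q_1(y)$, so Lemma 2 says $v\ge\dim\mathfrak g_0^e+\dim\mathfrak q_1(y)-l$. Lemma 4 below shows $j_0=\operatorname{rk}\mathfrak g_0$. With Lemma 1 we obtain
$$\dim\mathfrak q_1(y)\le l-w_0+\bigl(2v_+(\gamma)-(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)\bigr).\tag{2}$$
So an upper bound for $v_+$ gives an upper bound for $\dim\mathfrak q_1$.

**Proposition B.** Let $\mathfrak g$ be semisimple and $\Bbbk$ uncountable. For every nonzero polynomial $f$ on $\mathfrak g_1$ there is $\gamma=e+sy+\cdots\in\Gamma$ with $\operatorname{disc}(\gamma)\ne0$, $f(y)\ne0$ and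
$$v_+(\gamma)\le\tfrac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0).$$

A choice of $\gamma$ is needed: for $\mathfrak{sl}_2$, $\sigma=1$, $e=0$ the right side is $1$. For $h=\operatorname{diag}(1,-1)$ and $\gamma=s^{2k}h$ the lattices are $L=\Bbbk[[s]]h$ and $J=s^{2k}L$, so $v_+=k$: the bound holds for $k=1$ and fails for $k\ge2$.

**Proposition B implies part 1.** The set of $y$ with $\dim\mathfrak q_1(y)=m(e)$ is open and nonempty. Take $f$ divisible by a nonzero polynomial whose nonvanishing set lies in it. For the $\gamma$ of Proposition B, (2) gives $m(e)=\dim\mathfrak q_1(y)\le l-w_0=w_1$. Since $W_1\subset\mathfrak q_1(y)$,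
$$m(e)=w_1=l-w_0,\qquad\mathfrak q_1(y)=W_1.\tag{3}$$
If $F\in\Bbbk[\mathfrak g]^G$ and $F\circ\sigma=F$, then $dF(\gamma)\in L^\theta$, so $dF(e)\in W_0$. Hence $w_0\ge d_0(e)$ and $m(e)\le l-d_0(e)$. For $F(x)=\kappa(x,x)$ we have $dF(e)=2e$, so $d_0(e)\ge1$ if $e\ne0$. $\square$

**How $v_+$ will be bounded.** The right side in Proposition B is the dimension of a Springer fiber: by Steinberg–Spaltenstein, $\dim\mathcal B_e=\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$, where $\mathcal B_e$ is the variety of Borel subalgebras of $\mathfrak g_0$ containing $e$. We shall define a family of subalgebras $\mathfrak j''\subset\mathfrak L$ of Iwahori type, with "radicals" $\mathfrak j''^+$, and find one, $\mathfrak j_\gamma$, with $\gamma\in\mathfrak j_\gamma^+$ and $L^\theta\cap\mathfrak j_\gamma\subset J^\theta$. Moving $\mathfrak j_\gamma$ by elements that fix $\gamma$ then gives at least $v_+(\gamma)$ parameters of $\mathfrak j''$ with $\gamma\in\mathfrak j''^+$. Counting triples $(\gamma,\mathfrak b,\mathfrak j'')$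 in two ways (an incidence variety of Kazhdan–Lusztig/Steinberg type) bounds this number. The Borel subalgebras $\mathfrak b$ of $\mathfrak g_0$ are in the triple because they replace the nonlinear condition "$\gamma(0)$ is conjugate to $e$" by the linear condition "$\gamma(0)$ lies in the nilradical of $\mathfrak b$".

## 5. A $\sigma$-stable torus, a pinning, and $j_0=\operatorname{rk}\mathfrak g_0$

**Lemma 3.** Let $\mathfrak t_0$ be a Cartan subalgebra of $\mathfrak g_0$. Then $\mathfrak t=\mathfrak z_{\mathfrak g}(\mathfrak t_0)$ is a Cartan subalgebra of $\mathfrak g$, and $\mathfrak t^\sigma=\mathfrak t_0$.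

*Proof.* As $\mathfrak g_0$ is reductive in $\mathfrak g$, $\mathfrak t_0$ consists of semisimple elements of $\mathfrak g$. So $\mathfrak t$ is reductive, $\sigma$-stable and contains a Cartan subalgebra of $\mathfrak g$. Let $\mathfrak r=[\mathfrak t,\mathfrak t]$. Then $\mathfrak r^\sigma\subset\mathfrak g_0$ commutes with $\mathfrak t_0$, so $\mathfrak r^\sigma\subset\mathfrak t_0\cap\mathfrak r=0$, since $\mathfrak t_0$ is central in $\mathfrak t$. Thus $\sigma=-1$ on $\mathfrak r$, $[\mathfrak r,\mathfrak r]\subset\mathfrak r^\sigma=0$, and $\mathfrak r=0$ because $\mathfrak r$ is semisimple. So $\mathfrak t$ is commutative and equals the Cartan subalgebra it contains. Finally $\mathfrak t^\sigma\subset\mathfrak z_{\mathfrak g_0}(\mathfrak t_0)=\mathfrak t_0$. $\square$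

**Notation.** Fix $\mathfrak t_0$, $\mathfrak t$. All roots $\alpha\in\Delta=\Delta(\mathfrak g,\mathfrak t)$ are nonzero on $\mathfrak t_0$. Let $\mathfrak t_{\mathbb Q}$ be the $\mathbb Q$-span of the coroots and $\mathfrak t_{0,\mathbb Q}=\mathfrak t_{\mathbb Q}^\sigma$, a $\mathbb Q$-form of $\mathfrak t_0$. Fix $h_0\in\mathfrak t_{0,\mathbb Q}$ with $\alpha(h_0)\ne0$ for all $\alpha\in\Delta$, and an integer $N>\max|\alpha(h_0)|$. Let $\Delta^+=\{\alpha:\alpha(h_0)>0\}$ with simple roots $\Pi$. As $\sigma h_0=h_0$, $\sigma$ permutes $\Pi$ by some $\mu$ with $\mu^2=1$. Let $T\subset G$ be the (adjoint) torus with Lie algebra $\mathfrak t$; then $X_*(T)=\{x\in\mathfrak t:\alpha(x)\in\mathbb Z\ \forall\alpha\in\Delta\}\subset\mathfrak t_{\mathbb Q}$, and $c^x$ acts on $\mathfrak g_\alpha$ by $c^{\alpha(x)}$.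

**Pinning.** The aim is to write $\sigma$ as an element of $T$ times an automorphism fixing a principal $\mathfrak{sl}_2$-triple. For $\mu\alpha\ne\alpha$ choose $e_\alpha\in\mathfrak g_\alpha$ for one root of the pair and put $e_{\mu\alpha}=\sigma e_\alpha$. For $\mu\alpha=\alpha$ choose any $e_\alpha\neq0$. Then $\sigma(e_\alpha)=c_\alpha e_{\mu\alpha}$ for $\alpha\in\Pi$, with $c_\alpha=1$ if $\mu\alpha\ne\alpha$ and $c_\alpha=\pm1$ if $\mu\alpha=\alpha$. Let $f_\alpha\in\mathfrak g_{-\alpha}$ with $[e_\alpha,f_\alpha]=\alpha^\vee$; applying $\sigma$ gives $\sigma(f_\alpha)=c_\alpha f_{\mu\alpha}$. Let $\sigma'$ be the automorphism $e_\alpha\mapsto e_{\mu\alpha}$, $f_\alpha\mapsto f_{\mu\alpha}$; it agrees with $\sigma$ on $\mathfrak t$. Let $x\in X_*(T)$ be given by $\langle\alpha,x\rangle\in\{0,1\}$, $(-1)^{\langle\alpha,x\rangle}=c_\alpha$ for $\alpha\in\Pi$. As $c_{\mu\alpha}=c_\alpha$, $\sigma x=x$ and $x\in\mathfrak t_{0,\mathbb Q}$. Checking on the generators $e_\alpha,f_\alpha$,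
$$\sigma=\operatorname{Ad}((-1)^x)\,\sigma'.$$
Since $(-1)^x\in G$, $F_i\circ\sigma'=F_i\circ\sigma=\varepsilon_iF_i$. Put $\theta'(z)(s)=\sigma'(z(-s))$. For $z\in\mathfrak g(E)$,
$$\theta(\operatorname{Ad}(s^x)z)(s)=\sigma\operatorname{Ad}((-s)^x)z(-s)=\operatorname{Ad}((-s)^x)\operatorname{Ad}((-1)^x)\sigma'(z(-s)),$$
where we used $\sigma x=x$. Hence
$$\theta\circ\operatorname{Ad}(s^x)=\operatorname{Ad}(s^x)\circ\theta',\tag{4}$$
and $\operatorname{Ad}(s^x)$ maps $\mathfrak g((s))^{\theta'}$ onto $\mathfrak L$.

**Kostant section.** Let $f=\sum_{\alpha\in\Pi}f_\alpha$, $2\rho^\vee=\sum a_\alpha\alpha^\vee$, $\mathsf e=\sum a_\alpha e_\alpha$. This is a principal $\mathfrak{sl}_2$-triple, fixed by $\sigma'$ because $a_{\mu\alpha}=a_\alpha$. By Kostant, $(F_1,\dots,F_l):f+\mathfrak g^{\mathsf e}\to\mathbb A^l$ is an isomorphism and $f+\mathfrak g^{\mathsf e}$ consists of regular elements.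

**Lemma 4.** $j_0=\operatorname{rk}\mathfrak g_0$.

*Proof.* The isomorphism above is equivariant for $\sigma'$ on $f+\mathfrak g^{\mathsf e}$ and $\operatorname{diag}(\varepsilon_1,\dots,\varepsilon_l)$ on $\mathbb A^l$. Comparing fixed points, $j_0=\dim(\mathfrak g^{\mathsf e})^{\sigma'}$, the number of irreducible summands of $\mathfrak g^{\sigma'}$ under the principal $\mathfrak{sl}_2$. All weights of $2\rho^\vee$ are even, so each summand meets the zero weight space in dimension $1$. The number is therefore the dimension of the zero weight space $\mathfrak t^{\sigma'}=\mathfrak t^\sigma=\mathfrak t_0$. $\square$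

**Example 1, continued.** Take $\mathfrak t=\mathfrak t_0$ diagonal, $h_0=\operatorname{diag}(1,0,-1)$, $N=3$. Then $\sigma E_{12}=E_{12}$, $\sigma E_{23}=-E_{23}$, so $x=\operatorname{diag}(\frac13,\frac13,-\frac23)$ and $\sigma'=1$. $\operatorname{Ad}(s^x)$ multiplies the entries $(1,3),(2,3)$ by $s$ and $(3,1),(3,2)$ by $s^{-1}$. Also $j_0=2=\operatorname{rk}\mathfrak{gl}_2$, and Lemma 1 reads $1=0-1+2$.

## 6. Iwahori-type subalgebras of $\mathfrak L$

**Definition (bounded subspaces, the group $H$).** A subspace $X\subset\mathfrak L$ is bounded if $\mathfrak P_M\subset X\subset\mathfrak P_{1-M}$ for some $M\ge1$. Let $H$ be the group of $E$-linear Lie algebra automorphisms of $\mathfrak g(E)$ commuting with $\theta$.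

An element $g\in H$ is a homeomorphism of the finite-dimensional $E$-space $\mathfrak g(E)$, maps $\Bbbk[[s]]$-lattices to $\Bbbk[[s]]$-lattices and preserves $\mathfrak L$. So $g(s^M\mathfrak g[[s]])$ lies between two lattices $s^{\pm M'}\mathfrak g[[s]]$, and taking $\theta$-invariants shows that $g$ maps bounded subspaces to bounded subspaces.

**Definition (the grading $D_h$, admissible $h$, $\mathfrak B_h$).** For $h\in\mathfrak t_{0,\mathbb Q}$ let $D_h=Ns\partial_s+\operatorname{ad}h$. On $s^i\mathfrak g_\alpha$ it acts by $Ni+\alpha(h)$, on $s^i\mathfrak t$ by $Ni$. Call $h$ admissible if $Ni+\alpha(h)\ne0$ for all $i\in\mathbb Z$, $\alpha\in\Delta$. For admissible $h$ let $\mathfrak B_h$ (resp. $\mathfrak B_h^+$) be the set of elements of $\mathfrak L$ all of whose $D_h$-homogeneous components have degree $\ge0$ (resp. $>0$).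

The derivation $D_h$ commutes with $\theta$ because $\sigma h=h$. Its degrees lie in $\frac1d\mathbb Z$ for some $d\ge1$, and the filtration by degree defines the $s$-adic topology. If $h$ is admissible, the degree-$0$ part of $\mathfrak g[s^{\pm1}]^\theta$ is $\mathfrak t^\sigma=\mathfrak t_0$. So $\mathfrak B_h$, $\mathfrak B_h^+$ are bounded subalgebras, $\mathfrak B_h=\mathfrak t_0\oplus\mathfrak B_h^+$, and, with any nonzero $e_\alpha\in\mathfrak g_\alpha$,
$$\mathfrak B_h=\mathfrak L\cap\Bigl(\mathfrak t[[s]]\oplus\bigoplus_{\alpha\in\Delta}s^{n_\alpha}\Bbbk[[s]]e_\alpha\Bigr),\qquad n_\alpha=\lceil-\alpha(h)/N\rceil.\tag{5}$$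

**The groups $B_h^+$.** For $z\in\mathfrak B_h^+$, $\operatorname{ad}z$ raises degrees by at least $1/d$, so $\exp(\operatorname{ad}z)$ converges and lies in $H$. As $\mathfrak B_h^+$ is the inverse limit of its nilpotent quotients by the ideals of elements of degree $\ge c$, the Campbell–Hausdorff series converges in it, and $B_h^+:=\exp(\operatorname{ad}\mathfrak B_h^+)$ is a group. It preserves $\mathfrak B_h$. If $z_k\in\mathfrak B_h^+$ and the minimal degree of $z_k$ tends to $\infty$, the infinite product $\cdots\exp(\operatorname{ad}z_2)\exp(\operatorname{ad}z_1)$ lies in $B_h^+$. Indeed its partial products are $\exp(\operatorname{ad}y_k)$ where, by Campbell–Hausdorff, $y_k-y_{k-1}$ has degrees at least the minimal degree of $z_k$, so $y_k$ converges in $\mathfrak B_h^+$.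

**The subalgebra $\mathfrak i$.** Since $N>\max|\alpha(h_0)|$, $h_0$ is admissible, and $Ni+\alpha(h_0)>0$ if and only if $i\ge1$, or $i=0$ and $\alpha\in\Delta^+$. Hence
$$\mathfrak i:=\mathfrak B_{h_0}=\mathfrak b_0\oplus\mathfrak P_1,\qquad\mathfrak i^+:=\mathfrak B_{h_0}^+=\mathfrak n_0\oplus\mathfrak P_1,$$
where $\mathfrak b_0=\mathfrak t_0\oplus\mathfrak n_0$ is the Borel subalgebra of $\mathfrak g_0$ given by $h_0$.

**The subalgebra $\mathfrak j$.** Let $\mathfrak b^-=\mathfrak t\oplus\mathfrak n^-$ be the negative Borel subalgebra of $\mathfrak g$ and $h'=-(Nx+h_0)$. Put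
$$\mathfrak j:=\operatorname{Ad}(s^x)\bigl((\mathfrak b^-\oplus s\mathfrak g[[s]])^{\theta'}\bigr)=\mathfrak B_{h'},\qquad\mathfrak j^+:=\operatorname{Ad}(s^x)\bigl((\mathfrak n^-\oplus s\mathfrak g[[s]])^{\theta'}\bigr)=\mathfrak B_{h'}^+.$$
To see the equalities, note that $\operatorname{Ad}(s^x)(s^ie_\alpha)=s^{i+\alpha(x)}e_\alpha$ has $D_{h'}$-degree $N(i+\alpha(x))-N\alpha(x)-\alpha(h_0)=Ni-\alpha(h_0)$. This is never $0$, so $h'$ is admissible; it is positive if and only if $i\ge1$, or $i=0$ and $\alpha<0$. On $s^i\mathfrak t$ the degree is $Ni$. With (4) this gives both equalities.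

In Example 1, $\mathfrak j$ consists of the traceless matrices with diagonal entries and entry $(2,1)$ in $\Bbbk[[u]]$, entry $(1,2)$ in $u\Bbbk[[u]]$, entries $(3,1),(3,2)$ in $s^{-1}\Bbbk[[u]]$, and entries $(1,3),(2,3)$ in $su\Bbbk[[u]]$.

**The group $P$.** Let $P=G_0\cdot\exp(\operatorname{ad}\mathfrak P_1)\subset H$. It is a group, since $\exp(\operatorname{ad}\mathfrak P_1)$ is one and $G_0$ normalizes $\mathfrak P_1$. It preserves every $\mathfrak P_j$. As $\mathfrak P_1$ is an ideal of $\mathfrak i^+$, Campbell–Hausdorff gives $I^+:=B_{h_0}^+=\exp(\operatorname{ad}\mathfrak n_0)\exp(\operatorname{ad}\mathfrak P_1)\subset P$.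

**Duality.** Let $\langle a,c\rangle$ be the $s^0$-coefficient of $\kappa(a,c)$, $a,c\in\mathfrak L$. It is $H$-invariant, because $E$-linear Lie automorphisms preserve the Killing form. It pairs $s^i\mathfrak g_{i}$ with $s^{-i}\mathfrak g_{i}$ perfectly, and $\kappa$ is nondegenerate on $\mathfrak g_0$ and $\mathfrak g_1$, so $\mathfrak P_j^\perp=\mathfrak P_{1-j}$. So the form is nondegenerate on the finite-dimensional space $\mathfrak P_{1-M}/\mathfrak P_M$, and for bounded $X,Y$ the usual rules hold: $X^\perp$ is bounded, $X^{\perp\perp}=X$, $(X\cap Y)^\perp=X^\perp+Y^\perp$, and $\dim Y/X=\dim X^\perp/Y^\perp$ if $X\subset Y$. The operator $D_h$ is skew for $\langle\cdot,\cdot\rangle$, because the $s^0$-coefficient of $s\partial_s\kappa(a,c)$ is $0$. So degree $p$ pairs perfectly with degree $-p$ and trivially with the other degrees. Hence $\mathfrak B_h^\perp=\mathfrak B_h^+$ for admissible $h$.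

For $g\in H$ put $(g\mathfrak j)^+=g\mathfrak j^+=(g\mathfrak j)^\perp$. For a Borel subalgebra $\mathfrak b=\operatorname{Ad}(g_0)\mathfrak b_0$ of $\mathfrak g_0$ ($g_0\in G_0$) with nilradical $\mathfrak n_{\mathfrak b}$ put $\mathfrak i_{\mathfrak b}=\mathfrak b\oplus\mathfrak P_1=g_0\mathfrak i$ and $\mathfrak i_{\mathfrak b}^+=\mathfrak n_{\mathfrak b}\oplus\mathfrak P_1=\mathfrak i_{\mathfrak b}^\perp$.

The next lemma makes the two dimension counts match in Section 9: it says that a codimension of radicals equals a codimension of algebras.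

**Lemma 5.** For $\mathfrak j''=g\mathfrak j$, $g\in H$: $\dim\mathfrak i_{\mathfrak b}^+/(\mathfrak i_{\mathfrak b}^+\cap\mathfrak j''^+)=\dim\mathfrak i_{\mathfrak b}/(\mathfrak i_{\mathfrak b}\cap\mathfrak j'')$.

*Proof.* For bounded $X,Y$ let $[X:Y]=\dim X/(X\cap Y)-\dim Y/(X\cap Y)$; then $[X:Y]+[Y:Z]=[X:Z]$. By duality the left side of the lemma is $\dim(\mathfrak i_{\mathfrak b}+\mathfrak j'')/\mathfrak i_{\mathfrak b}=\dim\mathfrak j''/(\mathfrak i_{\mathfrak b}\cap\mathfrak j'')$. So we need $[\mathfrak j'':\mathfrak i_{\mathfrak b}]=0$. Duality applied to both terms gives $[\mathfrak i_{\mathfrak b}^+:\mathfrak j''^+]=[\mathfrak j'':\mathfrak i_{\mathfrak b}]$. On the other hand $\dim\mathfrak i_{\mathfrak b}/\mathfrak i_{\mathfrak b}^+=\dim\mathfrak j''/\mathfrak j''^+=\dim\mathfrak t_0$, so additivity gives $[\mathfrak i_{\mathfrak b}^+:\mathfrak j''^+]=-\dim\mathfrak t_0+[\mathfrak i_{\mathfrak b}:\mathfrak j'']+\dim\mathfrak t_0=-[\mathfrak j'':\mathfrak i_{\mathfrak b}]$. Hence $[\mathfrak j'':\mathfrak i_{\mathfrak b}]=0$.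 $\square$

The next lemma will identify stabilizers.

**Lemma 6.** For admissible $h$, $\{z\in\mathfrak L:[z,\mathfrak B_h]\subset\mathfrak B_h\}=\mathfrak B_h$. Hence $g\mathfrak j$ is self-normalizing in $\mathfrak L$ for all $g\in H$.

*Proof.* Let $z$ be in the left side and $z=\sum_\lambda z_\lambda$ its decomposition into $\mathfrak t_0$-weight components. For $t\in\mathfrak t_0\subset\mathfrak B_h$ we have $[t,z]=\sum\lambda(t)z_\lambda\in\mathfrak B_h$. As $\mathfrak B_h$ is $\mathfrak t_0$-stable, $\lambda(t)z_\lambda\in\mathfrak B_h$ for each $\lambda$, so $z_\lambda\in\mathfrak B_h$ for $\lambda\ne0$. So $z_0\in\mathfrak t((s))^\theta$ also normalizes $\mathfrak B_h$. Suppose its leading term is $s^ic$ with $i<0$, $c\ne0$. Take $\alpha$ with $\alpha(c)\ne0$. There is $w\in\mathfrak B_h$ with nonzero $\mathfrak g_\alpha$-component $w_\alpha$: the element $w=s^k(e_\alpha+(-1)^k\sigma e_\alpha)$ is $\theta$-fixed, lies in $\mathfrak B_h$ for $k$ large, and has nonzero $\mathfrak g_\alpha$-component for all $k$ if $\sigma\mathfrak g_\alpha\neq\mathfrak g_\alpha$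 and for $k$ of one parity otherwise. The $\mathfrak g_\alpha$-component of $(\operatorname{ad}z_0)^nw\in\mathfrak B_h$ is $\alpha(z_0)^nw_\alpha$, whose $s$-order tends to $-\infty$. This contradicts boundedness. So $z_0\in\mathfrak t[[s]]^\theta\subset\mathfrak B_h$. The converse inclusion holds since $\mathfrak B_h$ is a subalgebra. The last claim is the case $h=h'$, transported by $g$. $\square$

The next lemma diagonalizes elements with regular leading term.

**Lemma 7.** Let $h$ be admissible and let $a\in\mathfrak B_h$ have image $h_a\in\mathfrak t_0=\mathfrak B_h/\mathfrak B_h^+$ with $\alpha(h_a)\ne0$ for all $\alpha\in\Delta$. Then some $b\in B_h^+$ satisfies $b(a)\in h_a+(s\mathfrak t[[s]])^\theta$.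

*Proof.* Let $0<c_1<c_2<\cdots$ be the positive degrees, $a_0=a$. Suppose inductively that $a_{k-1}\in h_a+\mathfrak B_h^+$ has all components of degree $<c_k$ in $\mathfrak t[s^{\pm1}]$. Write its component of degree $c_k$ as $u_k+u_k'$ with $u_k\in\mathfrak t[s^{\pm1}]^\theta$ and $u_k'$ a $\theta$-fixed sum of root components. On such sums $\operatorname{ad}h_a$ is invertible and commutes with $\theta$, so there is $z_k\in\mathfrak B_h^+$ of degree $c_k$ with $[h_a,z_k]=u_k'$. Put $a_k=\exp(\operatorname{ad}z_k)a_{k-1}$. Modulo degrees $>c_k$ we have $a_k\equiv a_{k-1}+[z_k,h_a]=a_{k-1}-u_k'$, so the induction continues. Let $b=\cdots\exp(\operatorname{ad}z_2)\exp(\operatorname{ad}z_1)\in B_h^+$. Then $b(a)-h_a\in\mathfrak t((s))^\theta$ has only positive degrees, and $s^i\mathfrak t$ has degree $Ni$. So it lies in $s\mathfrak t[[s]]$. $\square$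

## 7. The family $\{g\mathfrak j\}$ has countably many $I^+$-orbits

**Lemma 8.** $\{g\mathfrak j:g\in H\}$ consists of countably many $I^+$-orbits.

*Proof.* We first record: *if $z\in g\mathfrak j^+$ with $g\in H$, then $(\operatorname{ad}z)^n\to0$ pointwise on $\mathfrak g(E)$.* For $g=1$, $\operatorname{ad}z$ raises the $D_{h'}$-degree by at least $1/d$; in general conjugate by the homeomorphism $g$. Let $\mathfrak j''=g\mathfrak j$ with $g\in H$.

**Step 1 (radicals meet $\mathfrak i$ in $\mathfrak i^+$).** We show $\mathfrak j''^+\cap\mathfrak i\subset\mathfrak i^+$. Let $z$ be in the left side, with image $h_z\in\mathfrak t_0=\mathfrak i/\mathfrak i^+$. Then $(\operatorname{ad}z)^ne_\alpha=\alpha(h_z)^ne_\alpha+{}$(terms of higher $D_{h_0}$-degree) tends to $0$, so its component of degree $\alpha(h_0)$ is eventually $0$, i.e. $\alpha(h_z)^n=0$ for large $n$. So $\alpha(h_z)=0$ for all $\alpha$, and $h_z=0$.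

**Step 2 ($\mathfrak i\cap\mathfrak j''$ surjects onto $\mathfrak t_0$).** We show $\mathfrak i=(\mathfrak i\cap\mathfrak j'')+\mathfrak i^+$ by comparing orthogonals. By the modular law and Step 1,
$$\bigl((\mathfrak i\cap\mathfrak j'')+\mathfrak i^+\bigr)^\perp=(\mathfrak i^++\mathfrak j''^+)\cap\mathfrak i=\mathfrak i^++(\mathfrak j''^+\cap\mathfrak i)=\mathfrak i^+=\mathfrak i^\perp.$$

**Step 3 (moving $\mathfrak j''$ so that it contains $\mathfrak t_0$).** By Step 2 choose $a\in\mathfrak i\cap\mathfrak j''$ whose image $h_a\in\mathfrak t_0$ takes distinct values on distinct $\mathfrak t_0$-weights of $\mathfrak g$, including the weight $0$. Then $\alpha(h_a)\ne0$ for all $\alpha$, and by Lemma 7 there is $p\in I^+$ with $p(a)=h_a+z$, $z\in(s\mathfrak t[[s]])^\theta$. Put $\mathfrak j'''=p\mathfrak j''\ni h_a+z$ and let $\mathfrak P_M\subset\mathfrak j'''\subset\mathfrak P_{1-M}$. On $\mathfrak P_{1-M}/\mathfrak P_M$, $\operatorname{ad}h_a$ is semisimple, $\operatorname{ad}z$ is nilpotent, and they commute. So $\operatorname{ad}h_a$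 is the semisimple part of $\operatorname{ad}(h_a+z)$, hence a polynomial in it, and the subspace $\mathfrak j'''/\mathfrak P_M$ is $\operatorname{ad}h_a$-stable. It is a sum of subspaces of $\operatorname{ad}h_a$-eigenspaces, which are $\mathfrak t_0$-weight spaces by the choice of $h_a$. Hence it is $\mathfrak t_0$-stable, so $\mathfrak t_0$ normalizes $\mathfrak j'''$. By Lemma 6, $\mathfrak t_0\subset\mathfrak j'''$.

**Step 4 ($\mathfrak j'''=n\mathfrak j$ with $n$ normalizing $\mathfrak t_0$).** Write $\mathfrak j'''=g'\mathfrak j$ with $g'\in H$, so $g'^{-1}\mathfrak t_0\subset\mathfrak j$. The linear map $\mathfrak t_0\to\mathfrak j/\mathfrak j^+=\mathfrak t_0$, $a\mapsto g'^{-1}a\bmod\mathfrak j^+$, is injective: if $g'^{-1}a\in\mathfrak j^+$, then $a\in g'\mathfrak j^+$, so $(\operatorname{ad}a)^ne_\alpha=\alpha(a)^ne_\alpha\to0$ for all $\alpha$, and $a=0$. So it is bijective. Choose $a\in\mathfrak t_0$ whose image $h_a$ is regular in $\mathfrak g$. By Lemma 7 for $h'$ there is $b\in B_{h'}^+$ with $bg'^{-1}a=h_a+z$, $z\in(s\mathfrak t[[s]])^\theta$.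 The eigenvalues $\alpha(h_a)+\alpha(z)$ of its adjoint action are eigenvalues of $\operatorname{ad}a$, so they lie in $\Bbbk$. As $\alpha(z)\in s\Bbbk[[s]]$, all $\alpha(z)=0$ and $z=0$. So $bg'^{-1}\mathfrak t_0$ commutes with $h_a$ and lies in $\mathfrak t((s))^\theta$. Its elements also have adjoint eigenvalues in $\Bbbk$, so they lie in $\mathfrak t$, hence in $\mathfrak t^\sigma=\mathfrak t_0$. By dimension $bg'^{-1}\mathfrak t_0=\mathfrak t_0$. Thus $n:=g'b^{-1}\in N_H(\mathfrak t_0)$, and $\mathfrak j'''=n\mathfrak j$ as $b\mathfrak j=\mathfrak j$.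

**Step 5 (only countably many $n\mathfrak j$).** The group $N_H(\mathfrak t_0)$ preserves $\mathfrak z_{\mathfrak g(E)}(\mathfrak t_0)=\mathfrak t(E)$, so it permutes the root spaces and the finite set $\Delta$. The kernel $K$ of the action on $\Delta$ acts trivially on $\mathfrak t(E)$ and by scalars on each root space, so $K\subset T(E)$. Now $T(E)/T(\Bbbk[[s]])\cong X_*(T)$ is countable. Elements of $K\cap T(\Bbbk[[s]])$ multiply root components by units of $\Bbbk[[s]]$ and preserve $\mathfrak L$, so by (5) they preserve $\mathfrak j=\mathfrak B_{h'}$. So $n\mathfrak j$ depends only on the class of $n$ in the countable set $N_H(\mathfrak t_0)/(K\cap T(\Bbbk[[s]]))$. By Steps 3 and 4 every $g\mathfrak j$ is in the $I^+$-orbit of some $n\mathfrak j$. $\square$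

## 8. The Kostant point and the subalgebra $\mathfrak j_\gamma$

Let $\gamma\in\Gamma$ with $\operatorname{disc}(\gamma)\ne0$. We now produce the subalgebra announced in Section 4.

**Step 1 (a standard element with the invariants of $\gamma$).** Since $\gamma(0)=e$ is nilpotent, $F_i(\gamma)\in s\Bbbk[[s]]$. Also $F_i(\gamma)(-s)=F_i(\sigma\gamma(s))=\varepsilon_iF_i(\gamma)(s)$. The Kostant section is an isomorphism over $\Bbbk$, so there is a unique $\gamma'\in f+\mathfrak g^{\mathsf e}[[s]]$ with $F_i(\gamma')=F_i(\gamma)$ for all $i$, and $\gamma'(0)=f$ because $F_i(f)=0$. The element $\theta'\gamma'$ again lies in $f+\mathfrak g^{\mathsf e}[[s]]$ and has invariants $\varepsilon_iF_i(\gamma)(-s)=F_i(\gamma)(s)$, so $\theta'\gamma'=\gamma'$. Put $\gamma_\kappa=\operatorname{Ad}(s^x)\gamma'\in\mathfrak L$. As $\gamma'\in(\mathfrak n^-\oplus s\mathfrak g[[s]])^{\theta'}$, $\gamma_\kappa\in\mathfrak j^+$.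

**Step 2 (conjugating $\gamma_\kappa$ to $\gamma$ inside $H$).** *There is $g_\gamma\in G(E)$ commuting with $\theta$ such that $g_\gamma\gamma_\kappa=\gamma$.* The map $\theta$ is an $E$-semilinear involution for the nontrivial element $s\mapsto-s$ of $\operatorname{Gal}(E/F)$. So $\mathfrak L$ is an $F$-form of $\mathfrak g$, $\mathfrak L\otimes_FE=\mathfrak g(E)$, and $G_F=\operatorname{Aut}(\mathfrak L)^\circ$ is an $F$-form of $G$ with $G_F(F)=\{g\in G(E):g\theta=\theta g\}$. The elements $\gamma,\gamma_\kappa\in\mathfrak L$ have equal invariants, since $s^x\in G(E)$. As $\operatorname{disc}$ is an invariant polynomial, both are regular semisimple. Chevalley's theorem says that over an algebraically closed field of characteristic $0$ semisimple elements with equal invariants are conjugate. So the transporter $\{g\in G_F:g\gamma_\kappa=\gamma\}$ is nonempty over an algebraic closure of $F$ and is a torsor under the centralizer of $\gamma_\kappa$.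

This centralizer is a torus. Let $A$ be the smallest algebraic subgroup whose Lie algebra contains $\gamma_\kappa$; it is connected and lies in a torus, so it is a torus. If $g$ fixes $\gamma_\kappa$, then $A\cap Z(g)$ has Lie algebra containing $\gamma_\kappa$ (characteristic $0$), so it is all of $A$. Thus the centralizer of $\gamma_\kappa$ is the centralizer of the torus $A$, which is connected. Its Lie algebra is a Cartan subalgebra, so it is a torus over $F=\Bbbk((u))$. By Steinberg's theorem (Serre, *Cohomologie galoisienne*, III.2.3), $H^1(\Bbbk((u)),A')=0$ for every torus $A'$; here $\operatorname{Gal}(\bar F/F)\cong\hat{\mathbb Z}$. So the torsor has an $F$-point $g_\gamma$.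

**Definition.** Fix such a $g_\gamma\in H$ for each $\gamma$ and put $\mathfrak j_\gamma=g_\gamma\mathfrak j$.

**Lemma 9.** $\gamma\in\mathfrak j_\gamma^+$, and
$$L^\theta\cap\mathfrak j_\gamma\subset J^\theta.\tag{6}$$

*Proof.* The first claim is $\gamma=g_\gamma\gamma_\kappa\in g_\gamma\mathfrak j^+$. Let $z\in L^\theta\cap\mathfrak j_\gamma$ and $z'=(g_\gamma\operatorname{Ad}(s^x))^{-1}z$. Then $z'$ commutes with $\gamma'$, and $z'\in\operatorname{Ad}(s^{-x})\mathfrak j\subset\mathfrak g[[s]]$. Since $\gamma'(0)=f$ is regular, the $dF_i(\gamma')$ are independent modulo $s$. So they span a saturated lattice of rank $l$ in $\mathfrak g(E)^{\gamma'}$, that is, all of $\mathfrak g(E)^{\gamma'}\cap\mathfrak g[[s]]$, and $z'=\sum c_i\,dF_i(\gamma')$ with $c_i\in\Bbbk[[s]]$. The element $g_\gamma\operatorname{Ad}(s^x)\in G(E)$ is $E$-linear and carries $\gamma'$ to $\gamma$, hence $dF_i(\gamma')$ to $dF_i(\gamma)$. So $z=\sum c_i\,dF_i(\gamma)\in J$. $\square$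

**Example 1, concluded.** Here $\operatorname{tr}\gamma^2=0$ and $\gamma^3=u\cdot1$. The element $\gamma'=E_{21}+E_{32}+uE_{13}$ lies in $f+\mathfrak g^{\mathsf e}[[s]]$ (as $E_{13}\in\mathfrak g^{\mathsf e}$), has $\operatorname{tr}\gamma'^2=0$, and cycles $e_1\mapsto e_2\mapsto e_3\mapsto ue_1$, so $\gamma'^3=u\cdot1$. Then $\gamma_\kappa=E_{21}+s^{-1}E_{32}+s^3E_{13}$. The matrix $g:e_1\mapsto e_2,\ e_2\mapsto e_1,\ e_3\mapsto s^2e_3$ is even in $s$ and commutes with $\operatorname{diag}(1,1,-1)$, so $\operatorname{Ad}(g)$ commutes with $\theta$. Moreover $g\gamma_\kappa g^{-1}=\gamma$: it sends $e_2\mapsto ge_2=e_1$, $e_1\mapsto g(s^{-1}e_3)=se_3$, $e_3\mapsto s^{-2}g(s^3e_1)=se_2$. In this example $L^\theta=J^\theta$, in accordance with $v_+=0$.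

## 9. Two counts on an incidence variety: proof of Proposition B

Let $f\neq0$ be a polynomial on $\mathfrak g_1$.

**Step 1 (the good set $\Gamma^\circ$).** Each $s$-coefficient of $\operatorname{disc}(\gamma)$ is a polynomial in finitely many coordinates of $\gamma\in\Gamma$. Some coefficient $f_0$ is a nonzero polynomial, because $e+s^2h_0\in\Gamma$ and $\operatorname{disc}(e+s^2h_0)\ne0$: the polynomial $\operatorname{disc}(e+\tau h_0)$ in $\tau$ has top coefficient $\operatorname{disc}(h_0)\ne0$. Let
$$\Gamma^\circ=\{\gamma=e+sy+\cdots\in\Gamma:f_0(\gamma)\ne0,\ f(y)\ne0\}\neq\varnothing,\qquad v_0=\min_{\gamma\in\Gamma^\circ}v_+(\gamma).$$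
A $\gamma$ attaining the minimum has $\operatorname{disc}(\gamma)\ne0$ and $f(y)\ne0$. So it suffices to show $v_0\le\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$.

**Step 2 (choosing one $P$-orbit that serves densely many $\gamma$).** As $I^+\subset P$, Lemma 8 gives countably many $P$-orbits $\mathcal O_1,\mathcal O_2,\dots$ on $\{g\mathfrak j:g\in H\}$. Let $\Gamma_i=\{\gamma\in\Gamma^\circ:\mathfrak j_\gamma\in\mathcal O_i\}$, so $\Gamma^\circ=\bigcup_i\Gamma_i$. *For some $i$, the image of $\Gamma_i$ in the affine space $\Gamma/\mathfrak P_M$ is Zariski dense for every $M\ge1$.* Otherwise each $\Gamma_i$ lies in the zero set of a nonzero polynomial $f^{(i)}$ in finitely many coordinates, and $\Gamma$ is covered by the zero sets of the countably many nonzero polynomials $f^{(i)},f_0,f$ in coordinates $x_1,x_2,\dots$ of $\Gamma$. Each of them, viewed as a polynomial in $x_2,x_3,\dots$ over $\Bbbk[x_1]$, becomes zero for only finitely many values of $x_1$. As $\Bbbk$ is uncountable, we can fix $x_1$ so that all of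 them stay nonzero, then $x_2$, and so on. Any sequence of coordinates is a point of $\Gamma$, and each polynomial involves finitely many coordinates. So the resulting point is a zero of none of them, a contradiction.

Fix this $i$ and put $\mathcal O=\mathcal O_i$. Fix $M\ge1$ with $\mathfrak P_M\subset\mathfrak j''^+\subset\mathfrak j''\subset\mathfrak P_{1-M}$ for one $\mathfrak j''\in\mathcal O$, hence for all of them, because $P$ preserves every $\mathfrak P_j$. Put $V=\mathfrak P_{1-M}/\mathfrak P_M$.

**Step 3 (passing to an algebraic group).** Let $P_M$ be the image of $P$ in $GL(V)$. It is the product of the image of $G_0$ under a rational representation and of $\exp(\operatorname{ad}_V\mathfrak P_1)$. The latter is a closed unipotent group, because $\operatorname{ad}_V\mathfrak P_1$ is a Lie algebra of nilpotent endomorphisms, and it is normalized by $G_0$. So $P_M$ is a connected algebraic group with Lie algebra $\operatorname{ad}_V(\mathfrak P)$. As $M\ge1$, $\mathfrak g_0=\mathfrak P_0/\mathfrak P_1$ is a subquotient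 of $V$. So $P_M$ acts on $\mathfrak g_0$, through $\operatorname{Ad}G_0$, and on the flag variety $\mathcal B$ of Borel subalgebras of $\mathfrak g_0$. Via $\mathfrak j''\mapsto\mathfrak j''/\mathfrak P_M$, $\mathcal O$ is a $P_M$-orbit in a Grassmannian of $V$.

**Step 4 (orbit dimensions).** Let $z\in\mathfrak P$, $\mathfrak j''\in\mathcal O$. If $\operatorname{ad}_Vz$ stabilizes $\mathfrak j''/\mathfrak P_M$, then $z$ normalizes $\mathfrak j''$, so $z\in\mathfrak j''$ by Lemma 6; the converse is clear. In particular every $z\in\mathfrak P$ with $\operatorname{ad}_Vz=0$ lies in $\mathfrak j''$. In characteristic $0$ the Lie algebra of a stabilizer is the stabilizer in the Lie algebra, so: if $Q\subset P_M$ is an algebraic subgroup and $\mathfrak a\subset\mathfrak P$ is the full preimage of $\operatorname{Lie}Q$ under $\operatorname{ad}_V$, then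
$$\dim Q\cdot\mathfrak j''=\dim\mathfrak a/(\mathfrak a\cap\mathfrak j'').\tag{7}$$
Apply this to the stabilizer $I_{\mathfrak b}\subset P_M$ of $\mathfrak b\in\mathcal B$. Borel subalgebras of $\mathfrak g_0$ are self-normalizing, so $\operatorname{Lie}I_{\mathfrak b}=\operatorname{ad}_V(\mathfrak i_{\mathfrak b})$. An element $z\in\mathfrak P$ acting as $0$ on $V$ acts as $0$ on $\mathfrak P_0/\mathfrak P_1$, so $z(0)$ is central in $\mathfrak g_0$ and lies in $\mathfrak b$. So $\mathfrak i_{\mathfrak b}$ is the full preimage, and $\dim I_{\mathfrak b}\cdot\mathfrak j''=\dim\mathfrak i_{\mathfrak b}/(\mathfrak i_{\mathfrak b}\cap\mathfrak j'')$.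

**Step 5 (the incidence variety).** Let $O_e=G_0e$ and $U=(O_e+\mathfrak P_1)/\mathfrak P_M\subset V$, an irreducible, locally closed, $P_M$-stable subset of dimension $\dim O_e+\dim\mathfrak P_1/\mathfrak P_M$. Put
$$S=\{(\bar\gamma,\mathfrak b,\mathfrak j'')\in U\times\mathcal B\times\mathcal O:\ \gamma(0)\in\mathfrak b,\ \bar\gamma\in\mathfrak j''^+/\mathfrak P_M\}.$$
As $\mathfrak j''^+/\mathfrak P_M$ is the orthogonal of $\mathfrak j''/\mathfrak P_M$ in $V$, $S$ is closed in $U\times\mathcal B\times\mathcal O$. It is $P_M$-stable.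

**Step 6 (upper bound for $\dim S$, by projecting to $\mathcal B\times\mathcal O$).** The $P_M$-orbits on $\mathcal B\times\mathcal O$ correspond to the $I_{\mathfrak b_0}$-orbits on $\mathcal O$. Since $I_{\mathfrak b_0}$ contains the image of $I^+$, there are countably many, by Lemma 8. For such an orbit $\Omega\ni(\mathfrak b,\mathfrak j'')$ put $a=\dim\mathfrak i_{\mathfrak b}/(\mathfrak i_{\mathfrak b}\cap\mathfrak j'')$; then $\dim\Omega=\dim\mathcal B+a$ by Step 4.

An element of $\mathfrak b$ that is nilpotent in $\mathfrak g$ lies in $\mathfrak n_{\mathfrak b}$: for $\mathfrak b=\mathfrak b_0$, the adjoint eigenvalues on $\mathfrak g$ of $t+n$ ($t\in\mathfrak t_0$, $n\in\mathfrak n_0$) are $0$ and the $\alpha(t)$, so nilpotency forces $t=0$. So the fiber of $S$ over $(\mathfrak b,\mathfrak j'')$ lies in $(\mathfrak i_{\mathfrak b}^+\cap\mathfrak j''^+)/\mathfrak P_M$, which by Lemma 5 has dimension $\dim\mathfrak n_0+\dim\mathfrak P_1/\mathfrak P_M-a$. The numbers $a$ cancel, and $S$ is a countable union of locally closed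 subsets of dimension at most $\dim\mathcal B+\dim\mathfrak n_0+\dim\mathfrak P_1/\mathfrak P_M$.

Over an uncountable field an irreducible variety is not a countable union of proper closed subsets. (Pass to an affine open subset and a finite surjective map to an affine space; proper closed subsets go into hypersurfaces, and one chooses coordinates one after another as in Step 2.) So no component of $S$ has larger dimension than these subsets. With $\dim\mathcal B=\dim\mathfrak n_0$,
$$\dim S\le2\dim\mathfrak n_0+\dim\mathfrak P_1/\mathfrak P_M.\tag{8}$$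

**Step 7 (lower bound for $\dim S$, by projecting to $U$).** Let $\pi:S\to U$ be the projection and $\gamma\in\Gamma_i$. The fiber over $\bar\gamma$ is $\mathcal B_e\times Y$ with $Y=\{\mathfrak j''\in\mathcal O:\bar\gamma\in\mathfrak j''^+/\mathfrak P_M\}$, and $\mathfrak j_\gamma\in Y$ by Lemma 9. The algebraic group $C=\{p\in P_M:p\bar\gamma=\bar\gamma\}$ acts on $Y$. The full preimage of $\operatorname{Lie}C$ in $\mathfrak P$ is $A=\{z\in\mathfrak P:[z,\gamma]\in\mathfrak P_M\}$, and it contains $L^\theta$. So by (7) and (6),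
$$\dim Y\ge\dim C\cdot\mathfrak j_\gamma=\dim A/(A\cap\mathfrak j_\gamma)\ge\dim L^\theta/(L^\theta\cap\mathfrak j_\gamma)\ge\dim L^\theta/J^\theta=v_+(\gamma)\ge v_0.$$
Let $U'=\{\bar u\in U:\dim\pi^{-1}(\bar u)\ge\dim\mathcal B_e+v_0\}$. It is the image under $\pi$ of the set of points of $S$ at which the local fiber dimension is at least $\dim\mathcal B_e+v_0$. That set is closed by semicontinuity of fiber dimension, so $U'$ is constructible. $U'$ is $G_0$-stable and contains the image of $\Gamma_i$, which is dense in $(e+\mathfrak P_1)/\mathfrak P_M$ by Step 2. As $U=G_0\cdot(e+\mathfrak P_1)/\mathfrak P_M$, $U'$ is dense in the irreducible set $U$, so it contains a nonempty open subset. Hence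
$$\dim S\ge\dim O_e+\dim\mathfrak P_1/\mathfrak P_M+\dim\mathcal B_e+v_0.\tag{9}$$

**Step 8 (comparison).** The Steinberg–Spaltenstein formula applies to $e$, because $e$ is a nilpotent element of $[\mathfrak g_0,\mathfrak g_0]$. To see this, write $e=c+e'$ with $c$ in the center of $\mathfrak g_0$, which consists of semisimple elements of $\mathfrak g$, and $e'\in[\mathfrak g_0,\mathfrak g_0]$ with Jordan decomposition $e'=e'_s+e'_n$ there. Then $c+e'_s$ is the semisimple part of $e$, so $c+e_s'=0$ and $c=e'_s=0$. From (8), (9), $2\dim\mathfrak n_0=\dim\mathfrak g_0-\operatorname{rk}\mathfrak g_0$ and $\dim O_e=\dim\mathfrak g_0-\dim\mathfrak g_0^e$,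
$$v_0\le(\dim\mathfrak g_0-\operatorname{rk}\mathfrak g_0)-(\dim\mathfrak g_0-\dim\mathfrak g_0^e)-\dim\mathcal B_e=\tfrac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0).$$
This proves Proposition B, hence part 1 of Theorem A, and hence $m(e)\le\operatorname{rk}\mathfrak g$ for all $e\in\mathfrak g_0\cap\mathcal N$. $\blacksquare$

**Remark.** For $\gamma$ as in Proposition B, with $f$ as in the deduction of part 1, (2) and $W_1\subset\mathfrak q_1(y)$ force equality in (2), hence in Lemma 2. So all $k_j\le2$ there. In the example $\mathfrak{sl}_2$, $\sigma=1$, $e=0$, $\gamma=s^2h$ we have $b=1$, $k_1=v=2$: the failure of $\mathfrak q=W$ seen in Section 4 is confined to $\mathfrak q_0$.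

## 10. Equality, sharpness, regular elements, commutativity, and the swap

**Part 2, equality.** If $e\ne0$, then $m(e)<\operatorname{rk}\mathfrak g$ by part 1. Let $e=0$. The invariant form gives $\mathfrak g_1\cong\mathfrak g_1^*$ as $G_0$-modules, so $m(0)=\operatorname{trdeg}\Bbbk(\mathfrak g_1)^{G_0}$. By Kostant–Rallis this is the dimension of a Cartan subspace $\mathfrak c\subset\mathfrak g_1$, i.e. a maximal commutative subspace of semisimple elements, and all such subspaces have the same dimension. Since $\mathfrak c$ lies in a Cartan subalgebra of $\mathfrak g$, $\dim\mathfrak c=\operatorname{rk}\mathfrak g$ if and only if $\mathfrak c$ is a Cartan subalgebra of $\mathfrak g$. Conversely, a Cartan subalgebra of $\mathfrak g$ contained in $\mathfrak g_1$ is a commutative subspace of semisimple elements of the largest possible dimension $\operatorname{rk}\mathfrak g$, so it is a Cartan subspace. So $m(0)=\operatorname{rk}\mathfrak g$ if and only if $\mathfrak g_1$ contains a Cartan subalgebra of $\mathfrak g$.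

**Part 2, sharpness for $e\ne0$.** Let $r\ge2$, $\mathfrak g=\mathfrak{sl}_3\oplus\mathfrak{sl}_2^{\,r-2}$, $\sigma(x)=-x^T$ on each factor, so $\operatorname{rk}\mathfrak g=r$. Let $e$ be a regular nilpotent element of $\mathfrak{so}_3\subset\mathfrak{sl}_3$, with component $0$ in each $\mathfrak{sl}_2$. The number $m$ is additive over the factors. By case (c) of Section 2 the factor $\mathfrak{sl}_3$ contributes $1$, and by case (a) each $\mathfrak{sl}_2$ contributes $1$. So $m(e)=r-1$.

**Part 2, regular $e$.** By Step 2 of Section 3, both $m(e)$ and $\operatorname{rk}\mathfrak g-d_0(e)$ change by $\dim\mathfrak z_1$ when the center is removed, so let $\mathfrak g$ be semisimple. The $dF_i(e)$ form a basis of $\mathfrak g^e$. This algebra is commutative, because $[dF_i(x),dF_j(x)]=0$ for regular semisimple $x$, hence for all $x$ by density. Also $\sigma\,dF_i(e)=\varepsilon_i\,dF_i(e)$. So $\beta_\xi=0$ for all $\xi$, and $m(e)=\dim\mathfrak g_1^e=\#\{i:\varepsilon_i=-1\}$. For $F\in\Bbbk[F_1,\dots,F_l]$ we have $dF(e)=\sum_i\frac{\partial F}{\partial F_i}(0)\,dF_i(e)$,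 since $F_i(e)=0$. If $F\circ\sigma=F$, only $i$ with $\varepsilon_i=1$ occur, and each such $F_i$ is itself $\sigma$-invariant. So $d_0(e)=\#\{i:\varepsilon_i=1\}=\operatorname{rk}\mathfrak g-m(e)$. $\square$

**Part 3.** We may take $\Bbbk$ uncountable, because a $\xi$ of maximal rank stays so after extension of $\Bbbk$ and commutativity descends. We may take $\mathfrak g$ semisimple, because $\mathfrak z_1$ is a central direct summand of the space in question. On the open set of $\xi$ with $\operatorname{rank}\beta_\xi$ maximal, the right kernels $\mathfrak q_1(\xi)$ form a vector bundle, and commutativity of $\mathfrak q_1(\xi)$ is a closed condition. Apply Proposition B with $f$ an arbitrary nonzero multiple of the genericity polynomial used in the deduction of (3). By (3), every nonempty open subset of $\mathfrak g_1$ contains a $y$ with $\mathfrak q_1(y)=W_1\subset W$, and $W$ is commutative. So the set of such $y$ is Zariski dense. The linear map $y\mapsto\xi$, $\mathfrak g_1\to(\mathfrak g_1^e)^*$, is surjective, so the corresponding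 $\xi$ are dense. Hence commutativity holds on the whole open set. $\square$

**Part 4.** We may take $\mathfrak h$ semisimple, since the center of $\mathfrak h$ adds its dimension to both sides, and $\Bbbk$ uncountable. For the nilpotent element $(e,e)$, $\mathfrak g_0^{(e,e)}\cong\mathfrak h^e$ acts on $\mathfrak g_1^{(e,e)}=\{(x,-x):x\in\mathfrak h^e\}$ as on $\mathfrak h^e$ by the adjoint action. So $m=\dim\mathfrak h^e-\max_\xi\operatorname{rank}\xi([\cdot,\cdot])=\operatorname{ind}\mathfrak h^e$. An element of $\mathfrak L$ has the form $(a(s),a(-s))$, so $\gamma=(\gamma_1(s),\gamma_1(-s))$, and $\operatorname{disc}(\gamma)\ne0$ makes $\gamma_1$ regular semisimple. Let $W'$ be the reduction modulo $s$ of $\mathfrak h(E)^{\gamma_1}\cap\mathfrak h[[s]]$; it has dimension $\operatorname{rk}\mathfrak h$. The substitution $s\mapsto-s$ does not change constant terms, so the lattice of $\gamma_1(-s)$ has the same reduction, and $W=W'\oplus W'$. As $\sigma$ swaps the summands, $w_0=w_1=\operatorname{rk}\mathfrak h$. By (3), $\operatorname{ind}\mathfrak h^e=w_1=\operatorname{rk}\mathfrak h$.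 $\square$
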